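\title{Truncated conjugation characters of $p'$-sections need not be characters}

\begin{abstract}
Let $G$ be a finite group, $p$ a prime and $x$ a $p$-regular element of $G$. Let $G$ act by conjugation on the set of elements whose $p'$-part is conjugate to $x$, keep the values of the permutation character on $p$-regular elements, and replace its values on $p$-singular elements by $0$. A conjecture posed by Robinson asserts that the resulting class function is always the character of a projective module. We disprove it: for $p=2$, $x=1$ and a solvable group of order $150000$, the class function has inner product $-1$ with an irreducible character of degree $50$. Direct products give counterexamples with any prescribed direct factor and with unbounded negative multiplicities. We also prove the conjecture, for every prime $p$, for groups whose Sylow $p$-subgroups have trivial intersection and for groups with a normal $p$-complement.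
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $p$ a prime. Every $g\in G$ has a unique factorization $g=g_pg_{p'}=g_{p'}g_p$ in which $g_p$ has $p$-power order and $g_{p'}$ has order prime to $p$; both factors are powers of $g$. The element $g$ is \emph{$p$-regular} if $g_p=1$ and \emph{$p$-singular} otherwise. For a subset $Y\subseteq G$ we write $Y_p$ for the set of $p$-elements and $Y_{p'}$ for the set of $p$-regular elements in $Y$, and $G_{p'}/G$ denotes a set of representatives of the $p$-regular conjugacy classes. Let $(\mathbb K,R,\mathbb F)$ be a splitting $p$-modular system for $G$: $R$ is a complete discrete valuation ring whose field of fractions $\mathbb K$ has characteristic $0$ and whose residue field $\mathbb F$ has characteristic $p$, and both fields are splitting fields for $G$.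

The character of a projective $RG$-module vanishes on $p$-singular elements. Given a character, one can therefore ask whether its \emph{truncation}, the class function with the same values on $G_{p'}$ and value $0$ elsewhere, is the character of a projective module. Usually it is not even an integral combination of characters: if $p$ divides $|G|$, the truncation of $1_G$ has inner product $|G_{p'}|/|G|$ with $1_G$, strictly between $0$ and $1$. The conjugation action of $G$ on itself, with character $y\mapsto|C_G(y)|$, is an exception. Its truncation is afforded by a projective $RG$-module, the \emph{truncated conjugation module} $T_{c,p,G}$ (see Remark~\ref{rem:T}).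

The $G$-set $G$ decomposes, and one may ask whether $T_{c,p,G}$ decomposes with it. Conjugacy classes are too fine for this, since the class $\{1\}$ gives the truncation of $1_G$. So one groups the classes by their $p'$-parts. For $x\in G_{p'}$ the \emph{$p'$-section} $\mathrm S^G_{p'}(x)$ is the set of $g\in G$ such that $g_{p'}$ is conjugate to $x$. The sections with $x\in G_{p'}/G$ partition $G$ into conjugation-invariant sets. Let $\Psi_{x,p,G}$, or $\Psi_x$ when $G$ and $p$ are understood, be the truncated permutation character of the section:
\[
\Psi_{x,p,G}(y)=\begin{cases}|C_G(y)\cap \mathrm S^G_{p'}(x)| & \text{if $y$ is $p$-regular,}\\ 0&\text{if $y$ is $p$-singular.}\end{cases}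
\]
The sum of the $\Psi_x$ over $x\in G_{p'}/G$ is the character of $T_{c,p,G}$. The section of $x=1$ is $G_p$, so $\Psi_1(y)=|C_G(y)_p|$ counts the $p$-elements that commute with the $p$-regular element $y$. The following conjecture is posed in \cite{Robinson}.

\medskip
\noindent\textbf{Conjecture A.} \emph{For every finite group $G$, every prime $p$ and every $x\in G_{p'}$, the class function $\Psi_{x,p,G}$ is a character and is afforded by a projective $RG$-module $P_{x,p,G}$. Consequently $T_{c,p,G}\cong\bigoplus_{x\in G_{p'}/G}P_{x,p,G}$.}
\medskip

The simplest cases support it. If $p\nmid|G|$, nothing is truncated, $\Psi_x$ is the permutation character on the class of $x$, and the permutation module is projective. If $G$ is a $p$-group, $\Psi_1$ is the regular character. For $G=S_3$ and $p=2$, the values of $\Psi_1$ at $1$, at a $3$-cycle and at a transposition are $4,1,0$, so $\Psi_1=1+\operatorname{sgn}+\chi_2$ with $\chi_2$ the irreducible character of degree $2$; for a $3$-cycle $x$ the values of $\Psi_x$ are $2,2,0$, so $\Psi_x=1+\operatorname{sgn}$. In general $\Psi_x$ is an integral combination of the characters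 of the projective indecomposable modules (Proposition~\ref{prop:int}), so the conjecture is a pure positivity statement. Nevertheless it is false.

\begin{theorem}\label{thm:counter}
There are a solvable group $G=V\rtimes H$ of order $2^4\cdot3\cdot5^5=150000$, with $V$ extraspecial of order $5^5$ and $|H|=48$, and a character $\chi\in\operatorname{Irr}(G)$ of degree $50$ such that $\langle\chi,\Psi_{1,2,G}\rangle=-1$. Hence $\Psi_{1,2,G}$ is not a character, $P_{1,2,G}$ does not exist, and Conjecture~A is false.
\end{theorem}

\begin{theorem}\label{thm:products}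
Let $p=2$ and let $G$ be the group of Theorem~\ref{thm:counter}.
\begin{enumerate}
\item[(a)] For every finite group $A$, the class function $\Psi_{1,2,G\times A}$ is not a character. So every finite group is a direct factor of a counterexample.
\item[(b)] For every $n\ge1$, the class function $\Psi_{1,2,G^n}$ has inner product $-4^{\,n-1}$ with some irreducible character of the solvable group $G^n$. So the failure is unbounded.
\end{enumerate}
\end{theorem}

The Sylow $p$-subgroups of $G$ are \emph{T.I.} if any two distinct ones intersect trivially. This holds when the Sylow $p$-subgroup is normal ($G$ is \emph{$p$-closed}) and when it has order $p$. A \emph{normal $p$-complement} is a normal subgroup of order prime to $p$ and of $p$-power index; groups that have one are \emph{$p$-nilpotent}.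

\begin{theorem}\label{thm:positive}
Let $p$ be any prime. Conjecture~A holds for $G$ and $p$ if
\begin{enumerate}
\item[(i)] the Sylow $p$-subgroups of $G$ are T.I., or
\item[(ii)] $G$ has a normal $p$-complement.
\end{enumerate}
\end{theorem}

The counterexample lies just outside these classes. It is the group $5^{1+4}{:}(C_4\circ\mathrm{SL}_2(3))$. The quotient $H$ by the normal subgroup $V$ of odd order has a normal Sylow $2$-subgroup $D$, and $VD$ is a normal $2$-nilpotent subgroup of index $3$. The normal series $1<V<VD<G$ has factors of orders $5^5,2^4,3$, so $G$ has $2$-length one. For odd $p$ we prove only Theorem~\ref{thm:positive}; this paper does not decide whether counterexamples exist for odd $p$.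

Section~\ref{sec:local} writes the multiplicities in $\Psi_x$ as sums of local terms, one for each element of the section, and shows on $A_4$ how a local term can be negative. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}. Sections~\ref{sec:groups}--\ref{sec:value} build a group in which the negative term of $A_4$ is amplified while the positive terms that cancel it are not. The completeness of $R$ and the splitting hypothesis play no role in Theorems~\ref{thm:counter} and~\ref{thm:products}, which concern ordinary characters only.

\section{Multiplicities as sums of local terms}\label{sec:local}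

\subsection*{Conventions and standard facts}
Modules are finitely generated. We fix an embedding of $\mathbb Q(e^{2\pi\sqrt{-1}/|G|})$ into an algebraic closure of $\mathbb K$, so that characters of $R$-free $RG$-modules are complex characters and Brauer characters are complex-valued functions on $G_{p'}$. The inner product is $\langle f,f'\rangle=|G|^{-1}\sum_{g\in G}f(g)\overline{f'(g)}$, a \emph{generalized character} is an integral combination of characters, and $\operatorname{IBr}(G)$ is the set of Brauer characters of the simple $\mathbb FG$-modules. We use the following facts.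
\begin{enumerate}
\item[(F1)] Modules induced from projective modules are projective. If $E\le G$ has order prime to $p$, the permutation module $R[G/E]$ is projective. An $RG$-module whose restriction to a Sylow $p$-subgroup is projective is itself projective.
\item[(F2)] The projective indecomposable $RG$-modules $P_\varphi$ are indexed by $\varphi\in\operatorname{IBr}(G)$, and every projective $RG$-module is a direct sum of such modules. Their characters $\Phi_\varphi$ form a basis of the space of class functions that vanish on $p$-singular elements, and $|G|^{-1}\sum_{y\in G_{p'}}\Phi_\varphi(y)\psi(y^{-1})=\delta_{\varphi\psi}$ for $\varphi,\psi\in\operatorname{IBr}(G)$. In particular a projective $RG$-module is determined up to isomorphism by its character.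
\item[(F3)] The restriction of a Brauer character to a subgroup of order prime to $p$ is an ordinary character.
\item[(F4)] (Brauer's characterization of characters.) A class function whose restriction to every nilpotent subgroup is a generalized character is a generalized character.
\end{enumerate}

\begin{remark}\label{rem:T}
The module $T_{c,p,G}$ exists for the following reason. By (F2) the square matrices $(\Phi_\varphi(y))$ and $(\varphi(y^{-1})/|C_G(y)|)$, with rows $\varphi\in\operatorname{IBr}(G)$ and columns $y\in G_{p'}/G$, satisfy $AB^{\mathsf T}=I$. Hence $B^{\mathsf T}A=I$, and so $\sum_\varphi\Phi_\varphi(y)\varphi(y^{-1})=|C_G(y)|$ for $y\in G_{p'}$. Each summand is the Brauer character of the tensor product of the projective module $\mathbb F\otimes_RP_\varphi$ with the dual of a simple module. Such a product is projective, and projective $\mathbb FG$-modules lift to projective $RG$-modules.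
\end{remark}

\subsection*{The local formula}
For a class function $f$ on $G_{p'}$ (or on $G$) and $g\in G$ put
\[
\sigma_f(g)=\sum_{y\in C_G(g)_{p'}}f(y).
\]
This \emph{local term} depends only on the conjugacy class of $g$.

\begin{lemma}\label{lem:local}
For $x\in G_{p'}$ and every class function $f$ on $G_{p'}$,
\begin{equation}\label{eq:local}
\frac1{|G|}\sum_{y\in G_{p'}}f(y)\Psi_x(y)=\frac1{|G|}\sum_{g\in\mathrm S^G_{p'}(x)}\sigma_f(g).
\end{equation}
For $x=1$ both sides also equal $|G|^{-1}\sum_{g\in G}f(g_{p'})$. If $f$ is a class function on $G$, the left side is $\langle f,\Psi_x\rangle$; in particular $\langle 1_G,\Psi_1\rangle=1$.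
\end{lemma}

\begin{proof}
Both sides of \eqref{eq:local} are $|G|^{-1}\sum f(y)$, the sum running over the commuting pairs $(y,g)\in G_{p'}\times\mathrm S^G_{p'}(x)$. For $x=1$ the map $(y,v)\mapsto yv$ is a bijection from the commuting pairs in $G_{p'}\times G_p$ onto $G$, with inverse $g\mapsto(g_{p'},g_p)$. The last assertion holds because $\Psi_x$ is real and vanishes off $G_{p'}$.
\end{proof}

The general section reduces to the section of the identity in a centralizer.

\begin{lemma}\label{lem:ind}
For $x\in G_{p'}$ we have $\Psi_{x,p,G}=\operatorname{Ind}_{C_G(x)}^G\Psi_{1,p,C_G(x)}$.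
\end{lemma}

\begin{proof}
Both sides vanish on $p$-singular elements. Let $y$ be $p$-regular and $C=C_G(x)$. An element of the section is a product $x'v$ with $x'$ conjugate to $x$ and $v\in C_G(x')_p$, and $y$ centralizes $x'v$ if and only if it centralizes both $x'$ and $v$, because these are powers of $x'v$. So $\Psi_{x,p,G}(y)$ is the sum of $|(C_G(x')\cap C_G(y))_p|$ over the conjugates $x'$ of $x$ that commute with $y$. The induced function at $y$ is the sum of $\Psi_{1,p,C}(g^{-1}yg)$ over the cosets $gC$ with $g^{-1}yg\in C$. Under $gC\mapsto x'=gxg^{-1}$ these cosets correspond to the conjugates $x'$ that commute with $y$, and conjugation by $g$ maps $C_C(g^{-1}yg)_p$ onto $(C_G(x')\cap C_G(y))_p$.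
\end{proof}

\begin{proposition}\label{prop:int}
Let $x\in G_{p'}$. Then $\Psi_x$ is a generalized character, and $\Psi_x=\sum_{\varphi\in\operatorname{IBr}(G)}a_\varphi\Phi_\varphi$ with
\begin{equation}\label{eq:a}
a_\varphi=\frac1{|G|}\sum_{g\in\mathrm S^G_{p'}(x)}\ \sum_{y\in C_G(g)_{p'}}\varphi(y^{-1})\ \in\mathbb Z .
\end{equation}
The function $\Psi_x$ is afforded by a projective $RG$-module if and only if all $a_\varphi\ge0$.
\end{proposition}

\begin{proof}
Let $f$ be an ordinary or a Brauer character of $G$ and put $\tilde f(g)=f(g_{p'})$, a class function on $G$. A nilpotent subgroup is a direct product $L=L_p\times L_{p'}$, and $\tilde f|_L=1_{L_p}\times f|_{L_{p'}}$ is a character, by (F3) in the Brauer case. So $\tilde f$ is a generalized character by (F4). By Lemma~\ref{lem:local}, $\langle\chi,\Psi_1\rangle=\langle\tilde\chi,1_G\rangle\in\mathbb Z$ for all $\chi\in\operatorname{Irr}(G)$, so $\Psi_1$ is a generalized character. This applies to the group $C_G(x)$ and its complex characters, so $\Psi_x$ is a generalized character by Lemma~\ref{lem:ind}.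

By (F2), $\Psi_x=\sum_\varphi a_\varphi\Phi_\varphi$ with $a_\varphi=|G|^{-1}\sum_{y\in G_{p'}}\Psi_x(y)\varphi(y^{-1})$. This number equals $\langle\Psi_x,\tilde\varphi\rangle$, an inner product of two generalized characters, and \eqref{eq:local} with $f(y)=\varphi(y^{-1})$ gives the double sum. If all $a_\varphi\ge0$, then $\bigoplus_\varphi P_\varphi^{a_\varphi}$ affords $\Psi_x$; the converse follows from (F2).
\end{proof}

If the set $C_G(g)_{p'}$ is a subgroup $K_g$, then $\sigma_\chi(g)=|K_g|\,\langle\chi|_{K_g},1\rangle\ge0$ for every character $\chi$. If it is not a subgroup, nothing controls the sign. The next example contains the shape of the whole counterexample. Throughout, $\zeta=e^{2\pi\sqrt{-1}/3}$.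

\begin{example}\label{ex:A4}
Let $G=A_4$, $p=2$, and let $s$ be a $3$-cycle. The $2$-elements are $1$ and three involutions $v$. The elements of odd order are $1$, four conjugates of $s$ and four conjugates of $s^{-1}$, while $C_G(v)$ is the four-group, so $C_G(v)_{2'}=\{1\}$. For every character $\psi$,
\begin{equation}\label{eq:A4}
\langle\psi,\Psi_1\rangle=\frac1{12}\Bigl(\,\underbrace{\psi(1)+4\psi(s)+4\psi(s^{-1})}_{\sigma_\psi(1)}\;+\;\underbrace{3\,\psi(1)}_{\text{involutions}}\Bigr).
\end{equation}
For the linear character with $\psi(s)=\zeta$ the first term is $1+4\zeta+4\bar\zeta=-3$, and the involutions cancel it exactly. They always rescue positivity: the total is $\frac13(\psi(1)+\psi(s)+\psi(s^{-1}))=\langle\psi|_{\langle s\rangle},1\rangle\ge0$. This identity needs the full term $3\psi(1)$. We shall construct groups for which \eqref{eq:A4} holds with $3\psi(1)$ replaced by $3$, while $\psi(1)$ is large and $\psi(s)$ is negative.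
\end{example}

\section{Proof of Theorem~\ref{thm:positive}}\label{sec:positive}

It suffices to find the modules $P_{x,p,G}$. Their direct sum over $x\in G_{p'}/G$ is then projective with the character of $T_{c,p,G}$, hence isomorphic to $T_{c,p,G}$ by (F2).

\subsection*{Normal $p$-complement}
Let $K$ be the normal $p$-complement. A $p$-regular element has trivial image in the $p$-group $G/K$, so $G_{p'}=K$ and $C_G(g)_{p'}=C_K(g)$ is a subgroup of order prime to $p$ for every $g\in G$. This is the only use of hypothesis (ii). By (F3) each inner sum in \eqref{eq:a} equals $|C_K(g)|\,\langle1,\varphi|_{C_K(g)}\rangle\ge0$. So all $a_\varphi\ge0$, and Proposition~\ref{prop:int} applies.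

\subsection*{T.I. Sylow subgroups}
Here local terms can be negative, as $A_4$ shows, so we construct the module directly.

Hypothesis (i) passes to every subgroup $L\le G$. Indeed, let $D_1,D_2$ be Sylow $p$-subgroups of $L$ with $D_1\cap D_2\ne1$, and choose Sylow $p$-subgroups $D_1^*\ge D_1$ and $D_2^*\ge D_2$ of $G$. Then $D_1^*\cap D_2^*\neq1$, so $D_1^*=D_2^*$, and $D_1=D_1^*\cap L=D_2$. By Lemma~\ref{lem:ind} and (F1) it is therefore enough to show, for every group $G$ satisfying (i), that $\Psi_1$ is afforded by a projective $RG$-module. The argument below does not use the splitting hypothesis, so it applies to the subgroups $C_G(x)$ over the same ring $R$.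

Let $\Omega$ be the set of Sylow $p$-subgroups, on which $G$ acts transitively by conjugation. Let $D\in\Omega$ and $N=N_G(D)$. By the Schur--Zassenhaus theorem, the normal subgroup $D$ of $N$, whose order and index are coprime, has a complement $E$; since $D$ is solvable, in any subgroup of $N$ containing $D$ all complements to $D$ are conjugate. We use twice that a $p$-element normalizing a Sylow $p$-subgroup lies in it.

Under (i) the set $G_p\setminus\{1\}$ is the disjoint union of the sets $D'\setminus\{1\}$ with $D'\in\Omega$. If $y$ centralizes $v\in G_p\setminus\{1\}$, it normalizes the unique $D'$ that contains $v$. Hence for $y\in G_{p'}$, with $\Omega^y$ the set of fixed points of $y$ on $\Omega$,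
\begin{equation}\label{eq:TI}
\Psi_1(y)=\sum_{D'\in\Omega^y}|C_{D'}(y)|\;-\;|\Omega^y|\;+\;1 .
\end{equation}
The plan is to recognize the first term as the character of the projective module $R[G/E]$, and $|\Omega^y|-1$ as the character of a projective quotient of it.

\emph{The first term.} Let $y\in N$ be $p$-regular. In $D\langle y\rangle$ both $\langle y\rangle$ and $E\cap D\langle y\rangle$ are complements to $D$, so $y$ is conjugate in $N$ to an element of $E$. The cosets of $E$ in $N$ are the $vE$ with $v\in D$, and for $y\in E$ we have $yvE=(yvy^{-1})E$; so $y$ fixes $|C_D(y)|$ of them. Both counts are invariant under conjugation in $N$, so every $p$-regular $y\in N$ has $|C_D(y)|$ fixed points on $N/E$. Now consider the surjective $G$-map $G/E\to\Omega$, $gE\mapsto gDg^{-1}$, and let $y\in G_{p'}$. Fixed points of $y$ lie over $\Omega^y$. The fiber over $D'=gDg^{-1}\in\Omega^y$ is $g(N/E)$, on which $y$ has as many fixed points as $g^{-1}yg$ has on $N/E$, namely $|C_D(g^{-1}yg)|=|C_{D'}(y)|$. So the first term of \eqref{eq:TI} is $\operatorname{Ind}_E^G1(y)$.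

\emph{The character identity.} Thus $\Psi_1$ and $\operatorname{Ind}_E^G1-\operatorname{Ind}_N^G1+1_G$ agree on $G_{p'}$. Let $g$ be $p$-singular. No conjugate of $g$ lies in $E$, so $\operatorname{Ind}_E^G1(g)=0$. A Sylow $p$-subgroup normalized by $g$ is normalized by $g_p$, so it contains $g_p\ne1$; exactly one Sylow $p$-subgroup contains $g_p$, and $g$ normalizes it because $g$ centralizes $g_p$. So $\operatorname{Ind}_N^G1(g)=|\Omega^g|=1$, and
\[
\Psi_1=\operatorname{Ind}_E^G1-(\operatorname{Ind}_N^G1-1_G)\quad\text{on all of }G.
\]

\emph{The module.} Let $\Sigma\in R\Omega$ be the sum of the elements of $\Omega$ and put $M=R\Omega/R\Sigma$. The stabilizer in $D$ of a point $D'\ne D$ of $\Omega$ is $D\cap N_G(D')\le D\cap D'=1$, so $D$ acts freely on $\Omega\setminus\{D\}$; this is where (i) makes $M$ projective. The set $\{\Sigma\}\cup(\Omega\setminus\{D\})$ is an $R$-basis of $R\Omega$, so $M|_D\cong R[\Omega\setminus\{D\}]$ is a free $RD$-module, and $M$ is projective by (F1). Its character is $\operatorname{Ind}_N^G1-1_G$. The composite surjection $R[G/E]\to R\Omega\to M$ splits, so its kernel $P_1$ is a direct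 summand of the projective module $R[G/E]$. Therefore $P_1$ is projective, and it affords $\Psi_1$. This proves Theorem~\ref{thm:positive}. \qed

\medskip
For $S_3$ and $p=2$ we have $N=D$ and $E=1$; the module $M$ affords $\chi_2$, and $P_1$ is a complement to $M$ in the regular module. For $A_4$ we have $M=0$ and $P_1=R[A_4/\langle s\rangle]$, which explains the total found in Example~\ref{ex:A4}.

\section{Two groups built on $A_4$}\label{sec:groups}

\subsection*{Weighting the local terms}
To unbalance \eqref{eq:A4} we place a group resembling $A_4$ on top of a normal subgroup of odd order. The local terms then acquire weights.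

\begin{lemma}\label{lem:semi}
Let $G=V\rtimes H$, let $q$ be a prime not dividing $|V|$, and let $w\in H$.
\begin{enumerate}
\item[(a)] $C_G(w)=C_V(w)C_H(w)$.
\item[(b)] If $w$ is a $q$-element, the $q$-elements of $G$ in the coset $Vw$ are the $|V:C_V(w)|$ conjugates of $w$ under $V$.
\item[(c)] If $q=p$, then for every class function $\chi$ on $G$,
\[
\langle\chi,\Psi_{1,p,G}\rangle=\frac1{|H|}\sum_{w\in H_p}\frac{\sigma_\chi(w)}{|C_V(w)|}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $vh$ centralizes $w$, with $v\in V$ and $h\in H$, then projecting to $H$ shows that $h$ centralizes $w$, and then so does $v$.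

(b) A conjugate $vwv^{-1}=v(wv^{-1}w^{-1})w$ lies in $Vw$. Conversely let $g\in Vw$ be a $q$-element. Since $\langle w\rangle$ is a Sylow $q$-subgroup of $V\langle w\rangle$, we have $g=(vw^m)w'(vw^m)^{-1}=vw'v^{-1}$ for some $v\in V$, $m\in\mathbb Z$ and $w'\in\langle w\rangle$. Projecting to $H$ gives $w'=w$.

(c) Every $p$-element of $G$ lies in $Vw$ for a unique $w\in H$, and $w\in H_p$. By (b) and Lemma~\ref{lem:local}, $|G|\langle\chi,\Psi_1\rangle=\sum_{w\in H_p}|V:C_V(w)|\,\sigma_\chi(w)$.
\end{proof}

Suppose that $C_H(w)$ is a $p$-group. Then $C_G(w)_{p'}=C_V(w)$ by (a), and the term of $w$ in (c) is $\langle\chi|_{C_V(w)},1\rangle$, which can be far smaller than $\chi(1)$. This is how the involution terms of \eqref{eq:A4} will be damped. There is a price. For damping to occur, $V$ must act nontrivially; for irreducible $\chi$ the restriction $\chi|_V$ then has no trivial constituent, so $\chi$ sums to $0$ over each coset of $V$. As $G_{p'}$ is a union of such cosets, the term of $w=1$, the negative one in $A_4$, vanishes. A substitute is a central $p$-element $u$ of $H$ with $C_V(u)=1$: then $C_G(u)=H$, and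 the term of $u$ is $\sum_{y\in H_{p'}}\chi(y)$, with weight $1$. So we look for a group $H$ with a central $2$-element $u$ and $H/\langle u\rangle\cong A_4$, and for a group $V$ whose characters extend with negative values at elements of order $3$. Extraspecial $5$-groups will provide such characters.

\subsection*{The group $H$}
In $\mathrm{SL}_2(5)$ put
\[
i=\begin{pmatrix}2&0\\0&3\end{pmatrix},\qquad j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad k=ij=\begin{pmatrix}0&2\\2&0\end{pmatrix}.
\]
Then $i^2=j^2=k^2=-1$ and $ji=-k$, so $Q=\{\pm1,\pm i,\pm j,\pm k\}$ is a quaternion group of order $8$. Let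
\[
s=-\tfrac12(1+i+j+k)=2\begin{pmatrix}3&3\\1&4\end{pmatrix}=\begin{pmatrix}1&1\\2&3\end{pmatrix}.
\]
It has determinant $1$ and trace $-1$, so $s^2+s+1=0$ and $s$ has order $3$. The quaternion relations give $(1+i+j+k)i=-1+i+j-k=j(1+i+j+k)$ and $(1+i+j+k)j=-1-i+j+k=k(1+i+j+k)$. Hence $sis^{-1}=j$, $sjs^{-1}=k$ and $sks^{-1}=jk=i$. So $J=Q\langle s\rangle$ is a subgroup of $\mathrm{SL}_2(5)$ of order $24$. Let $u$ be the scalar matrix $2$. Then $u^2=-1\in J$ and $\det u=-1$, so $H=J\langle u\rangle\le\mathrm{GL}_2(5)$ has order $48$, the determinant maps $H$ onto $\{\pm1\}$ with kernel $J$, and $u$ is central. The subgroup $D=Q\langle u\rangle=Q\cup Qu$ is normal of order $16$, so $H_2=D$. The quotient $H/\langle u\rangle$ is a four-group extended by an element of order $3$ that permutes the three involutions cyclically, that is, $A_4$.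

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] The elements of odd order in $H$ are $1$, four $Q$-conjugates of $s$ and four $Q$-conjugates of $s^{-1}$.
\item[(b)] The six elements $qu$ with $q\in Q\setminus\{\pm1\}$ are conjugate in $H$, and $1$ is the only element of odd order in $H$ that centralizes $iu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements of odd order lie in $J=Q\cup Qs\cup Qs^{-1}$, since $|H:J|=2$. As $s$ permutes $i,j,k$ cyclically, $C_Q(s)=\{\pm1\}$, so $s$ has four $Q$-conjugates, all in $Qs$. Their negatives have order $6$ and fill the other four places of $Qs$. The same argument applies to $s^{-1}$.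

(b) We have $jij^{-1}=-i$, and $s$ permutes $i,j,k$; so the six elements $q$ are conjugate, and $u$ is central. An element centralizing $iu$ centralizes $i$. The group $Q$ normalizes each of $\langle i\rangle,\langle j\rangle,\langle k\rangle$, so every $Q$-conjugate of $s^{\pm1}$ permutes these three subgroups cyclically and cannot centralize $i$.
\end{proof}

\subsection*{The groups $V_r$ and $G_r$}
Let $X$ be a vector space over $\mathbb F_5$ with a nondegenerate alternating form $B$; we allow $X=0$. Let $V(X)$ be the set $X\times\mathbb F_5$ with
\[
(\xi,\alpha)(\xi',\alpha')=(\xi+\xi',\ \alpha+\alpha'+B(\xi,\xi')).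
\]
Bilinearity of $B$ gives associativity, and $(\xi,\alpha)^{-1}=(-\xi,-\alpha)$. The subgroup $Z=\{(0,\alpha)\}$ is central of order $5$, and
\begin{equation}\label{eq:comm}
(\xi,\alpha)(\xi',\alpha')=(\xi',\alpha')(\xi,\alpha)\,(0,2B(\xi,\xi')).
\end{equation}
Since $B$ is nondegenerate, $Z$ is the center. For $X\neq0$ it is also the commutator subgroup and the quotient $X$ is elementary abelian; that is, $V(X)$ is extraspecial. A linear map $h$ with $B(h\xi,h\xi')=\mu B(\xi,\xi')$ and $\mu\ne0$ acts on $V(X)$ as the automorphism $(\xi,\alpha)\mapsto(h\xi,\mu\alpha)$.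

Let $U=\mathbb F_5^2$ be the natural $H$-module with basis $e_1,e_2$ and the alternating form $\Delta(a,a')=\det(a\,|\,a')$, so that $\Delta(ha,ha')=\det(h)\Delta(a,a')$. The obvious choice is $X=U$. It will miss by the smallest margin, and the remedy will be to give $s$ fixed points; so we treat two modules together. Let $W_1=\mathbb F_5$ with $\rho=1$, and let $W_2=\{b\in\mathbb F_5^3:b_1+b_2+b_3=0\}$ with $\rho$ the cyclic shift of coordinates. In both cases $\dim W_r=r$, and $\rho$ preserves the dot product, which is nondegenerate: $W_2$ is the orthogonal complement of $(1,1,1)$, a vector of norm $3\ne0$. Let $H$ act on $W_r$ through $H/D\cong C_3$, with $s$ acting as $\rho$. Put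
\[
X_r=U\otimes W_r,\qquad B(a\otimes b,a'\otimes b')=\Delta(a,a')\,(b\cdot b'),
\]
with the diagonal action of $H$. The form $B$ is skew-symmetric, hence alternating in characteristic $5$; it is nondegenerate, because its Gram matrix is the Kronecker product of two invertible matrices; and $B(h\xi,h\xi')=\det(h)B(\xi,\xi')$ for $h\in H$. Thus $H$ acts on $V_r=V(X_r)$ by $h(\xi,\alpha)=(h\xi,\det(h)\alpha)$. Let
\[
G_r=V_r\rtimes H\qquad(r=1,2).
\]
The group $V_r$ is extraspecial of order $5^{2r+1}$, and $G_r$ is solvable, with $|G_1|=6000$ and $|G_2|=150000$. The subgroup $V_rJ$ has index $2$ and centralizes $Z$, while $u$ inverts $Z$. From now on $r\in\{1,2\}$ is fixed, we write $X,V,G$ for $X_r,V_r,G_r$, and $p=2$.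

\begin{lemma}\label{lem:fixed}
\begin{enumerate}
\item[(a)] $C_V(u)=C_V(-u)=1$.
\item[(b)] $C_V(iu)$ has order $5^r$ and intersects $Z$ trivially.
\item[(c)] $C_V(s)=V(X_0)$, where $X_0=C_X(s)$ has dimension $2(r-1)$ and $B$ is nondegenerate on $X_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $\pm u$ maps $(\xi,\alpha)$ to $(\pm2\xi,-\alpha)$, and $\pm2\ne1$ in $\mathbb F_5$.

(b) On $U$ the element $iu$ is $\operatorname{diag}(4,6)=\operatorname{diag}(-1,1)$, of determinant $-1$, and it acts trivially on $W_r$. So $C_V(iu)=\{(\xi,0):\xi\in e_2\otimes W_r\}$.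

(c) Let $\omega\in\mathbb F_{25}$ be a primitive cube root of unity. Over $\mathbb F_{25}$ the element $s$ is diagonalizable on $U$ with eigenvalues $\omega,\omega^2$, so $X_0=0$ for $r=1$. The shift has eigenvalues $1,\omega,\omega^2$ on $\mathbb F_5^3$, with eigenvector $(1,1,1)\notin W_2$ for $1$, so $\rho$ has eigenvalues $\omega,\omega^2$ on $W_2$. For $r=2$ the eigenvalues of $s$ on $X$ are therefore $\omega^2,1,1,\omega$, and $\dim X_0=2$. Since $s$ is diagonalizable over $\mathbb F_{25}$, we have $X=X_0\oplus(s-1)X$. The sum is orthogonal, because $B(\xi_0,s\xi-\xi)=B(s\xi_0,s\xi)-B(\xi_0,\xi)=0$ for $\xi_0\in X_0$. Hence $B$ is nondegenerate on $X_0$. Finally $\det s=1$, so $s$ fixes $(\xi,\alpha)$ if and only if $\xi\in X_0$.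
\end{proof}

\section{The inner product formula}\label{sec:formula}

We recall the characters of $V(X)$ that are nontrivial on $Z$. A character $\theta$ \emph{lies over} $\lambda\in\operatorname{Irr}(Z)$ if $\theta|_Z=\theta(1)\lambda$. If $Z$ is central in a group and $\theta$ is an irreducible character of that group lying over $\lambda$, then $\theta(gz)=\lambda(z)\theta(g)$ for $z\in Z$, because $z$ acts as the scalar $\lambda(z)$.

\begin{lemma}\label{lem:extra}
Let $(X,B)$ be nondegenerate of dimension $2d$ and let $1\ne\lambda\in\operatorname{Irr}(Z)$. Exactly one irreducible character of $V(X)$ lies over $\lambda$. It has degree $5^d$ and vanishes outside $Z$.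
\end{lemma}

\begin{proof}
By Frobenius reciprocity some irreducible $\theta$ lies over $\lambda$. If $v\notin Z$, then by \eqref{eq:comm} and nondegeneracy $v$ is conjugate to $vz$ for some $1\ne z\in Z$. So $\theta(v)=\lambda(z)\theta(v)$, and $\lambda(z)\ne1$ because $|Z|$ is prime; thus $\theta(v)=0$. Now $1=\langle\theta,\theta\rangle=\theta(1)^2|Z|/|V(X)|$ gives $\theta(1)=5^d$, and all values of $\theta$ are determined by $\lambda$.
\end{proof}

Fix $1\ne\lambda\in\operatorname{Irr}(Z)$ and let $\theta\in\operatorname{Irr}(V)$ lie over $\lambda$, so $\theta(1)=5^r$. Since $VJ$ centralizes $Z$, the uniqueness in Lemma~\ref{lem:extra} shows that $\theta$ is invariant under conjugation by $VJ$. An invariant irreducible character of a normal subgroup whose order and index are coprime extends to the whole group \cite[Cor.~8.16]{Isaacs}. So $\theta$ has an extension $\eta$ to $VJ$, a character with $\eta|_V=\theta$; it is irreducible. For such $\eta$ put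
\[
\chi_\eta=\operatorname{Ind}_{VJ}^G\eta .
\]
Since $|G:VJ|=2$, we have $\chi_\eta|_{VJ}=\eta+\eta^u$ with $\eta^u(g)=\eta(ugu^{-1})$. The character $\eta^u$ lies over $\lambda^{-1}\ne\lambda$, so $\eta^u\ne\eta$ and $\langle\chi_\eta,\chi_\eta\rangle=\langle\eta,\eta+\eta^u\rangle=1$. Thus $\chi_\eta$ is irreducible of degree $2\cdot5^r$.

\begin{proposition}\label{prop:formula}
For every extension $\eta$ of $\theta$ to $VJ$,
\begin{equation}\label{eq:formula}
\langle\chi_\eta,\Psi_{1,2,G}\rangle=\frac1{12}\bigl(\eta(1)+4\eta(s)+4\eta(s^{-1})+3\bigr).
\end{equation}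
\end{proposition}

\begin{proof}
Write $\chi=\chi_\eta$. We evaluate the terms of Lemma~\ref{lem:semi}(c) for the sixteen elements $w\in H_2=Q\cup Qu$. All elements of odd order in $G$ lie in $VJ$.

\emph{The eight elements $w\in Q$.} The group $Z$ has odd order and is central in $VJ$, which contains $w$ and $C_G(w)_{2'}$. If $y\in C_G(w)_{2'}$ and $z\in Z$, then $yz$ has odd order and centralizes $w$; so $C_G(w)_{2'}$ is a union of cosets $yZ$. On such a coset $\chi$ sums to $\eta(y)\sum_z\lambda(z)+\eta^u(y)\sum_z\lambda(z)^{-1}=0$. Hence $\sigma_\chi(w)=0$.

\emph{The two elements $w=\pm u$.} By Lemmas~\ref{lem:semi}(a) and~\ref{lem:fixed}(a), $C_V(w)=1$ and $C_G(w)=H$. For $t\in J$ we have $\chi(t)=\eta(t)+\eta(utu^{-1})=2\eta(t)$, because $u$ is central in $H$. By Lemma~\ref{lem:H}(a) each of the two terms equals $2\bigl(\eta(1)+4\eta(s)+4\eta(s^{-1})\bigr)$.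

\emph{The six elements $w=qu$ with $q\in Q\setminus\{\pm1\}$.} They are conjugate in $H$, so their terms are equal; take $w=iu$. An element of odd order in $C_G(w)$ projects to an element of odd order in $C_H(w)$, which is trivial by Lemma~\ref{lem:H}(b). So $C_G(w)_{2'}=C_V(w)$. The character $\chi|_V=\theta+\theta^u$ vanishes outside $Z$ by Lemma~\ref{lem:extra}, and $C_V(w)\cap Z=1$. Hence $\sigma_\chi(w)=\chi(1)=2\cdot5^r$, and the term is $2\cdot5^r/|C_V(w)|=2$ by Lemma~\ref{lem:fixed}(b).

Adding up, $48\,\langle\chi,\Psi_1\rangle=4\bigl(\eta(1)+4\eta(s)+4\eta(s^{-1})\bigr)+12$.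
\end{proof}

Formula \eqref{eq:formula} is \eqref{eq:A4} with $3\psi(1)$ replaced by $3$. The coset $Qu$ imitates the four-group of $A_4$: the pair $\pm u$ plays the identity, and the three pairs $\pm iu,\pm ju,\pm ku$ play the involutions, each damped by the factor $|C_V(w)|=\eta(1)$. It remains to compute $\eta(s)$.

\section{The value at an element of order three}\label{sec:value}

The extension $\eta$ comes from an existence theorem, so its values must be found indirectly. A norm computation gives $|\eta(s)|$, and a congruence modulo $3$ then gives the sign.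

\begin{lemma}\label{lem:value}
Every extension $\eta$ of $\theta$ to $VJ$ satisfies $\eta(s)=-5^{\,r-1}\zeta^l$ for some $l\in\{0,1,2\}$, and each $l$ occurs for some extension.
\end{lemma}

\begin{proof}
Let $C=C_V(s)$. By Lemmas~\ref{lem:fixed}(c) and~\ref{lem:extra}, $C$ has a unique irreducible character $\tau$ over $\lambda$, and $\tau(1)=5^{r-1}$. (For $r=1$ this says $C=Z$ and $\tau=\lambda$.) Every irreducible constituent of the restriction of $\eta$ to $C\times\langle s\rangle$ lies over $\lambda$, so it is $\tau\times\beta_l$ for some $l$, where $\beta_l(s)=\zeta^l$. If $m_l$ is the multiplicity of $\tau\times\beta_l$, then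
\[
m_0+m_1+m_2=\frac{5^r}{5^{r-1}}=5,\qquad \eta(cs)=\kappa\,\tau(c)\ \ (c\in C),\qquad\kappa=m_0+m_1\zeta+m_2\zeta^2 .
\]

\emph{We claim that $|\kappa|=1$.} Put $b_m=|V|^{-1}\sum_{g\in Vs^m}|\eta(g)|^2$ for $m=0,1,2$. The restriction of $\eta$ to $V\langle s\rangle$ is irreducible, because its restriction to $V$ is. So $\frac13(b_0+b_1+b_2)=1$ and $b_0=\langle\theta,\theta\rangle=1$. Inversion maps $Vs$ onto $Vs^2$ and preserves $|\eta|$, so $b_1=b_2$, and $b_1=1$. Now we compute $b_1$ from $\kappa$. Let $g\in Vs$ and decompose it into its $3$-part $s'$ and its $3'$-part $c$. Projecting to $\langle s\rangle$ shows that $s'\in Vs$ and $c\in V$. By Lemma~\ref{lem:semi}(b) with $q=3$, $s'$ is one of the $|V:C|$ conjugates of $s$ under $V$, and $c\in C_V(s')$. Conversely, every product $cs'$ of this kind lies in $Vs$ and has $3$-part $s'$. So $Vs$ is the disjoint union of the $|V:C|$ sets $C_V(s')s'$, each of which is conjugate to $Cs$ under $V$. Therefore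
\[
|V|=|V|\,b_1=|V:C|\sum_{c\in C}|\kappa|^2|\tau(c)|^2=|V:C|\,|\kappa|^2\,|C|=|V|\,|\kappa|^2 .
\]

\emph{The sign.} Since $\zeta+\bar\zeta=-1$,
\[
2=2|\kappa|^2=(m_0-m_1)^2+(m_1-m_2)^2+(m_2-m_0)^2 .
\]
So two of the $m_l$ equal some $m$ and the third is $m\pm1$. Then $3m\pm1=5$ forces $m=2$ and the minus sign. If $m_l=1$, then $\kappa=2(1+\zeta+\zeta^2)-\zeta^l=-\zeta^l$ and $\eta(s)=\kappa\tau(1)=-5^{r-1}\zeta^l$.

Finally, $VJ/VQ$ is cyclic of order $3$, generated by the image of $s$. Multiplying $\eta$ by its three linear characters gives extensions of $\theta$ that realize all three values of $l$.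
\end{proof}

Let $\eta_l$ be an extension with $\eta_l(s)=-5^{r-1}\zeta^l$. Then $\eta_l(s^{-1})=\overline{\eta_l(s)}$, so $\eta_l(s)+\eta_l(s^{-1})$ equals $-2\cdot5^{r-1}$ for $l=0$ and $5^{r-1}$ for $l=1$. Proposition~\ref{prop:formula} gives
\begin{equation}\label{eq:values}
\langle\chi_{\eta_0},\Psi_1\rangle=\frac{5^r-8\cdot5^{r-1}+3}{12},\qquad
\langle\chi_{\eta_1},\Psi_1\rangle=\frac{5^r+4\cdot5^{r-1}+3}{12}.
\end{equation}
For $r=1$ the first number is $(5-8+3)/12=0$: as in $A_4$, a negative term $-3$ is canceled exactly, and these characters of $G_1$ give no contradiction. Passing from $X_1$ to $X_2$ adds a plane of fixed points of $s$. This multiplies both $\eta(1)$ and $\eta(s)$ by $5$ and leaves the damped term $3$ unchanged.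

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $G=G_2$ and $\chi=\chi_{\eta_0}$, which is irreducible of degree $50$. By \eqref{eq:values},
\[
\langle\chi,\Psi_{1,2,G}\rangle=\frac{25-40+3}{12}=-1 .
\]
A character has nonnegative inner product with every irreducible character, so $\Psi_{1,2,G}$ is not a character. In particular no projective $RG$-module affords it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
Let $G$ and $A$ be finite groups. An element $(g,a)$ of $G\times A$ is $p$-regular if and only if $g$ and $a$ are, and $C_{G\times A}((g,a))_p=C_G(g)_p\times C_A(a)_p$. Hence $\Psi_{1,p,G\times A}(g,a)=\Psi_{1,p,G}(g)\,\Psi_{1,p,A}(a)$, and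
\[
\langle\psi\times\psi',\Psi_{1,p,G\times A}\rangle=\langle\psi,\Psi_{1,p,G}\rangle\,\langle\psi',\Psi_{1,p,A}\rangle
\]
for $\psi\in\operatorname{Irr}(G)$ and $\psi'\in\operatorname{Irr}(A)$, where $\psi\times\psi'$ is irreducible. Now let $G=G_2$, $p=2$ and $\chi=\chi_{\eta_0}$.

(a) By Lemma~\ref{lem:local}, $\langle1_A,\Psi_{1,2,A}\rangle=1$. So $\langle\chi\times1_A,\Psi_{1,2,G\times A}\rangle=-1$.

(b) Let $\chi'=\chi_{\eta_1}$. By \eqref{eq:values}, $\langle\chi',\Psi_{1,2,G}\rangle=(25+20+3)/12=4$. By induction on $n$, the irreducible character $\chi\times\chi'\times\cdots\times\chi'$ of $G^n$ has inner product $-4^{\,n-1}$ with $\Psi_{1,2,G^n}$.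
\end{proof}

\begin{remark}\label{rem:five}
The prime $5$ enters the computation in three ways. The field $\mathbb F_5$ contains a square root of $-1$; this gives the central scalar $u$, which inverts $Z$ and has no fixed points on $V$, and it gives $i$ the eigenvalue $u^{-1}=3$ that produces the fixed points of $iu$. The congruence $5\equiv-1\pmod 3$ makes the sign in Lemma~\ref{lem:value} negative. And $5<8$, so the eight elements of order $3$ in $H$ outweigh the identity in the local term of $\pm u$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Isaacs}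
Isaacs, \emph{Character Theory of Finite Groups}.

\bibitem{Robinson}
Geoffrey R. Robinson, \emph{A generalized character related to the local structure and representation theory of a finite group}, arXiv:2505.03976 (2025).

\end{thebibliography}
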